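# Countably categorical Engel Lie algebras over $\mathbb F_p$ are nilpotent

Throughout, $p$ is a prime and all Lie algebras are over $\mathbb F_p$ unless another field is named. Brackets are left-normed: $[x_1,x_2,\dots,x_r]=[\dots[[x_1,x_2],x_3],\dots,x_r]$. We write $[j]=\{1,\dots,j\}$.

## 1. Nilpotent, Engel and countably categorical Lie algebras

**Definition 1.1 (nilpotent, locally nilpotent).** The lower central series of a Lie algebra $L$ is $\gamma_1(L)=L$, $\gamma_{m+1}(L)=[\gamma_m(L),L]$ (also written $L^m=\gamma_m(L)$). $L$ is *nilpotent* if $\gamma_{c+1}(L)=0$ for some $c$; the least such $c$ is the class. $L$ is *locally nilpotent* if every finitely generated subalgebra is nilpotent.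

The Heisenberg algebra with basis $x,y,z$, where $[x,y]=z$ and $z$ is central, has class $2$. For local nilpotence, take the direct sum over $c=1,2,3,\dots$ of the algebras of strictly upper triangular $(c+1)\times(c+1)$ matrices. The $c$-th summand has class $c$, so the sum is not nilpotent, but a finite set of elements lies in a finite subsum, so it is locally nilpotent. We use two textbook facts: $\gamma_m(L)$ is spanned by the left-normed commutators of length $m$, and $[\gamma_a(L),\gamma_b(L)]\subseteq\gamma_{a+b}(L)$.

**Definition 1.2 (Engel).** For $n\ge1$, $L$ is *$n$-Engel* if $[x,\underbrace{y,\dots,y}_{n}]=0$ for all $x,y\in L$.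

A nilpotent algebra of class at most $n$ is $n$-Engel. The two-dimensional algebra with $[a,b]=a$ is not $n$-Engel for any $n$, because $[a,b,\dots,b]=a$.

**Definition 1.3 ($\omega$-categorical).** A countable structure is *$\omega$-categorical* if its complete first-order theory has, up to isomorphism, a unique countable model. A Lie algebra over $\mathbb F_p$ is viewed here as a structure in the language of Lie rings.

We only meet this notion through the **Ryll-Nardzewski theorem**: a countably infinite structure $M$ in a countable language is $\omega$-categorical if and only if $\mathrm{Aut}(M)$ has finitely many orbits on $M^r$ for every $r$. For finite $M$ the orbits are trivially finite in number.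

Here is a family of examples. Let $Z$ be the Cantor set, let $N$ be a finite Lie algebra, and let $\mathrm{LC}(N)$ be the Lie algebra of locally constant functions $Z\to N$ with pointwise bracket. It is countable, since there are countably many clopen partitions of $Z$. The homeomorphism group of $Z$ acts on it by automorphisms $f\mapsto f\circ h$. An $r$-tuple of elements is one locally constant function $f:Z\to N^r$. If $f,f'$ have the same image, then for each value the fibres of $f$ and $f'$ are nonempty clopen sets, and any two nonempty clopen subsets of $Z$ are homeomorphic. Gluing finitely many such homeomorphisms gives $h$ with $f'=f\circ h$. So there are at most $2^{|N|^r}$ orbits on $r$-tuples, and $\mathrm{LC}(N)$ is $\omega$-categorical. If $N$ is nilpotent then $\mathrm{LC}(N)$ is nilpotent of the same class. If $N$ is the two-dimensional algebra $[a,b]=a$, then $\mathrm{LC}(N)$ is $\omega$-categorical and not nilpotent (look at constant functions), and it is not Engel.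

Now we can ask: *if a Lie algebra over $\mathbb F_p$ is $\omega$-categorical and $n$-Engel, must it be nilpotent?* The assertion that it must, for all $p$ and $n$, is the Wilson conjecture for Lie algebras (WCLA). Our source for it is Christian d'Elbée, "Lie methods for countably categorical Engel groups: the Wilson conjecture for 4-Engel 5-groups", arXiv:2608.15664 (2026). The answer is yes.

**Theorem B (WCLA).** For every prime $p$ and every $n\ge1$, every $\omega$-categorical $n$-Engel Lie $\mathbb F_p$-algebra is nilpotent.

## 2. Engel degree one and two, and a $(p+1)$-Engel algebra that is not nilpotent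

For $n=1$ the identity says $[x,y]=0$, so $L$ is abelian.

For $n=2$, replace $y$ by $y+z$ in $[x,y,y]=0$ to get $[x,y,z]=-[x,z,y]$. Since also $[x,y,z]=-[y,x,z]$, permuting the three letters of $[x,y,z]$ multiplies it by the sign of the permutation. The three terms of the Jacobi identity $[x,y,z]+[y,z,x]+[z,x,y]=0$ differ by even permutations, so $3[x,y,z]=0$. If $p\ne3$, then $\gamma_3(L)=0$. If $p=3$, look at $[x,y,z,t]$. It changes sign under exchanging $x,y$, or $y,z$, or (apply the rule to the letters $[x,y],z,t$) $z,t$. So it is sign-alternating in all four letters. Now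
$$[[x,y],[z,t]]=[x,y,z,t]-[x,y,t,z]=2[x,y,z,t],$$
and likewise $[[z,t],[x,y]]=2[z,t,x,y]=2[x,y,z,t]$, as the permutation involved is even. The two left sides are negatives of each other, so $4[x,y,z,t]=0$ and $\gamma_4(L)=0$. So for $n\le2$ nilpotence follows from the identity alone.

For larger $n$ the identity alone is not enough. Let $W=\mathbb F_p[t_1,t_2,\dots]/(t_1^p,t_2^p,\dots)$, let $V\subseteq W$ be the span of the $t_i$, and let $L=W\oplus V$, where $W$ and $V$ (two separate copies) are abelian and $[w,v]=wv\in W$ for $w\in W$, $v\in V$. For $v=\sum c_it_i$ we have $v^p=\sum c_i^pt_i^p=0$ in $W$. For $x=w+v$ and $y=w'+v'$ we get $[x,y]=wv'-w'v\in W$, and each further bracket with $y$ multiplies by $v'$. So $p+1$ brackets with $y$ give $(wv'-w'v)v'^{p}=0$, and $L$ is $(p+1)$-Engel. But $[1,t_1,\dots,t_N]=t_1\cdots t_N\ne0$ for all $N$.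

This $L$ is not $\omega$-categorical, as one can check by hand. The derived algebra $[L,L]$ is the ideal $\mathfrak m$ of $W$ generated by the $t_i$. Its centralizer is $W$: if $v\in V$ is nonzero and $t_i$ does not occur in $v$, then $t_iv\neq0$. So $W$ is invariant under $\mathrm{Aut}(L)$. For $w_j=t_1^{p-1}\cdots t_j^{p-1}$ and $v=\sum c_it_i$ we have $w_jv=\sum_{i>j}c_iw_jt_i$, so the centralizer of $w_j$ modulo $W$ has dimension exactly $j$. Hence $w_1,w_2,\dots$ lie in distinct orbits of $\mathrm{Aut}(L)$. The proof must turn this kind of observation into an argument that works in general.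

## 3. Pairs: finitely many orbits together with local nilpotence

To run inductions we separate the acting algebra from the space on which it acts. Modules are right modules: $wxy=(wx)y$ and $w[x,y]=wxy-wyx$. A Lie algebra is a module over itself by $w\cdot x=[w,x]$. For a subspace $W'$ of an $E$-module, $W'E^i$ is the span of all $wx_1\cdots x_i$ with $w\in W'$, $x_l\in E$. We say $E$ *acts nilpotently* on $W$ if $WE^N=0$ for some $N$.

**Definition 3.1 (pair).** A *pair* $(E,W;G)$ consists of a Lie $\mathbb F_p$-algebra $E$, an $E$-module $W$ over $\mathbb F_p$, and a group $G$ acting by automorphisms on $E$ and by linear automorphisms on $W$, with $(wx)^g=w^gx^g$, such that: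

* (O) $G$ has finitely many orbits on $E^a\times W^b$ for all $a,b\ge0$;
* (LN) for every finite $F\subseteq E$ the subalgebra $\langle F\rangle$ is nilpotent, and for every $w\in W$ there is $j$ with $wx_1\cdots x_j=0$ for all $x_i\in F$.

For an example, let $A=\mathrm{LC}(\mathbb F_p)$, a commutative ring, and let $G$ be the homeomorphism group of $Z$. Take $E=A$ as an abelian Lie algebra and $W=A\oplus A$ with $(w_1,w_2)x=(0,w_1x)$. Then (O) holds as in Section 1, and (LN) holds with $j=2$. Neither axiom can be omitted if we want nilpotent action. The action of $A$ on itself by multiplication satisfies (O) but not (LN), and $1\cdot1\cdots1\ne0$. The action of $V$ on $W$ in Section 2 satisfies (LN) but is not nilpotent; Theorem A below will show that no group makes it satisfy (O).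

In (LN), if $B=\langle F\rangle$ then the same $j$ gives $wb_1\cdots b_j=0$ for all $b_i\in B$. Indeed, a product of $j$ elements of $B$ acts as a combination of words of length at least $j$ in $F$, and the first $j$ letters of such a word already kill $w$.

**Definition 3.2 (good algebra).** A *good algebra* $(L;G)$ is a Lie algebra $L$ with a group $G$ such that $(L,L;G)$, with the adjoint action, is a pair. For example, $\mathrm{LC}(N)$ with $N$ finite nilpotent is good.

We use (O) in three ways.

* (a) There are only finitely many $G$-invariant subsets of $E$ and of $W$, since each is a union of orbits. So monotone chains of invariant subsets stabilize.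
* (b) A number attached to tuples of a fixed length and constant on $G$-orbits is bounded.
* (c) For a finite tuple $c$ the stabilizer $G_c$ again satisfies (O). If $(c,d)$ and $(c,d')$ lie in one $G$-orbit, then $d,d'$ lie in one $G_c$-orbit, so there are at most as many $G_c$-orbits on tuples $d$ as $G$-orbits on the tuples $(c',d)$. Moreover, let $H=G_c$, let $E_1\le E$ be a subalgebra, $I\trianglelefteq E_1$ an ideal, $W_2\le W_1\le W$ subspaces stable under $E_1$ with $W_1I\subseteq W_2$, all $H$-invariant. Then $(E_1/I,W_1/W_2;H)$ is a pair: orbits on an invariant subset, and on its image in a quotient, are still finite in number, and (LN) passes to subalgebras, submodules and quotients.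

An example of (b): in a good algebra, for each $r$ there is a bound on the class of all $r$-generated subalgebras.

**Polarization.** For an $e$-linear map $g$ with $e\ge1$, and $x_S=\sum_{i\in S}x_i$,
$$\sum_{\sigma\in S_e}g(x_{\sigma(1)},\dots,x_{\sigma(e)})=\sum_{S\subseteq[e]}(-1)^{e-|S|}g(x_S,\dots,x_S).\tag{1}$$
Expanding the right side, the term $g(x_{i_1},\dots,x_{i_e})$ gets the coefficient $\sum_{S\supseteq\{i_1,\dots,i_e\}}(-1)^{e-|S|}$, which is $1$ if $\{i_1,\dots,i_e\}=[e]$ and $0$ otherwise.

**Definition 3.3 ($\mathrm{sym}_e$).** A pair satisfies $\mathrm{sym}_e$ if $\sum_{\sigma\in S_e}wx_{\sigma(1)}\cdots x_{\sigma(e)}=0$ for all $w\in W$, $x_i\in E$.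

*Every pair satisfies $\mathrm{sym}_e$ for some $e\ge1$.* By (LN) each $(w,x)$ has a $j\ge1$ with $wx^j=0$. The least such $j$ is constant on $G$-orbits, so by (b) some $e$ works for all $(w,x)$, and (1) turns $wx^e=0$ into $\mathrm{sym}_e$.

As an example, if the operators commute, $\mathrm{sym}_e$ reads $e!\,wx_1\cdots x_e=0$. In the module of Section 2 this holds exactly when $e\ge p$, and it then says nothing.

**Theorem A.** For every pair $(E,W;G)$ there is $N$ with $WE^N=0$.

## 4. Theorem B from Theorem A, through Zelmanov's theorem

Two results are quoted without proof in these notes for the passage to Theorem B: Ryll-Nardzewski above, and the following.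

**Zelmanov's theorem.** Let $L$ be a Lie algebra over a field, generated by finitely many elements $a_1,\dots,a_m$. If $L$ satisfies a nontrivial polynomial identity and every commutator in $a_1,\dots,a_m$ is ad-nilpotent, then $L$ is nilpotent.

The reference is E. Zelmanov, *Nil rings and periodic groups*, KMS Lecture Notes, 1992; a full proof is in *Lie algebras and torsion groups with identity*, J. Comb. Algebra 1 (2017). A polynomial identity is a nonzero element of a free Lie algebra all of whose values in $L$ vanish; $[x_1,x_2]=0$ is the identity defining abelian algebras.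

**Engel algebras are locally nilpotent.** By (1), an $n$-Engel algebra satisfies $\sum_{\sigma\in S_n}[x,y_{\sigma(1)},\dots,y_{\sigma(n)}]=0$. This identity is nontrivial. Embed the free Lie algebra in the free associative algebra. The only word beginning with $x$ in the expansion of $[x,y_{\sigma(1)},\dots,y_{\sigma(n)}]$ is $xy_{\sigma(1)}\cdots y_{\sigma(n)}$, because each bracket $[u,y]=uy-yu$ preserves an initial $x$ only in $uy$. So these commutators are linearly independent for distinct $\sigma$. Every element of an $n$-Engel algebra is ad-nilpotent, and both properties pass to subalgebras. Zelmanov's theorem applies to every finitely generated subalgebra.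

**Proof of Theorem B, given Theorem A.** Let $L$ be $\omega$-categorical and $n$-Engel, and $G=\mathrm{Aut}(L)$. By Ryll-Nardzewski (trivially if $L$ is finite), $G$ has finitely many orbits on $L^r$ for every $r$. Ring automorphisms are $\mathbb F_p$-linear. By the previous paragraph $L$ is locally nilpotent. For $w\in L$ and $F\subseteq L$ finite, $\langle F,w\rangle$ is nilpotent, so (LN) holds for the adjoint action. Thus $(L,L;G)$ is a pair, and Theorem A gives $N$ with $[w,x_1,\dots,x_N]=0$ for all $w,x_i\in L$, that is, $L^{N+1}=0$. $\square$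

The Engel identity was used only to get local nilpotence. So the same proof shows that every $\omega$-categorical locally nilpotent Lie $\mathbb F_p$-algebra is nilpotent. From here on we prove Theorem A, with no further outside theorem of this depth.

## 5. Abelian algebras: a chain of subspaces defined from two vectors

**Proposition 1.** If $(V,W;G)$ is a pair with $V$ abelian, then $WV^N=0$ for some $N$.

The first thing to try is polarization: $v^e=0$ gives $e!\,v_1\cdots v_e=0$. This settles the case $e<p$ and says nothing for $e\ge p$; the module of Section 2 has $v^p=0$ for all $v$. So (O) must be used more seriously.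

The second thing to try is annihilators, as in Section 2. Suppose $wv_1\cdots v_N\ne0$ and $wv_i^2=0$ for all $i$. The subspaces $\mathrm{Ann}_V(wv_1\cdots v_i)$ increase strictly with $i$, since $v_{i+1}$ enters at step $i+1$. But the whole chain is invariant only under the stabilizer of about $N$ parameters, and the number of orbits of that stabilizer may grow with $N$. There is no contradiction in this: in an infinite-dimensional space $V$ under $GL(V)$, the spans $\langle c_1\rangle\subset\langle c_1,c_2\rangle\subset\cdots$ of independent vectors form chains as long as we like. We need a chain of length $j$ that is invariant under the stabilizer of a tuple whose length *does not depend on $j$*.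

Two parameters will do. From $m,m'\in W$ form the linear relation $\{(z,z')\in V^2: mz=m'z'\}$ and iterate it, starting at $0$. The iterates are all invariant under $G_{m,m'}$. It remains to choose two vectors $m,m'$, each a sum of many products, so that the iteration takes at least $j$ steps to become stationary.

**Proof of Proposition 1.** Suppose $WV^N\ne0$ for all $N$. The operators $v\in V$ on $W$ commute.

**Step 1: reduction to $v^p=0$.** The aim is to arrange that every $v\in V$ has $p$-th power zero. By (LN) and (b) there is $s$ with $v^{p^s}=0$ on $W$ for all $v$. As the operators commute in characteristic $p$, the map $v\mapsto v^{p^i}\in\mathrm{End}(W)$ is $\mathbb F_p$-linear. Let $i$ be the largest integer such that for every $N$ some product $wv_1^{p^i}\cdots v_N^{p^i}$ is nonzero; $i=0$ has this property and no $i\ge s$ does. Define a new action $w*v=wv^{p^i}$. It is linear in $v$, its operators commute, and it is compatible with $G$; (O) is unchanged and (LN) is inherited. So $(V,W;G)$ with $*$ is a pair, and we use it from now on. Still $WV^N\ne0$ for all $N$, but by maximality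 of $i$ there is $r$ with $wv_1^p\cdots v_r^p=0$ always.

Put $W_l=\mathrm{span}\{wv_1^p\cdots v_l^p\}$. These are $G$-invariant submodules with $W_0=W$ and $W_r=0$, and $v^p=0$ on $W_l/W_{l+1}$. If $V$ acted nilpotently on every factor, it would act nilpotently on $W$. So it acts non-nilpotently on some factor, which gives a pair by (c). Replace $W$ by that factor. Now
$$v^p=0\ \text{ on } W\text{ for all }v\in V,\qquad WV^N\ne0\ \text{ for all }N.$$

**Step 2: long squarefree products.** The aim is to find, for every $N$, elements $w\in W$ and $v_1,\dots,v_N\in V$ with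
$$wv_1\cdots v_N\ne0,\qquad wv_i^2=0\quad(1\le i\le N).\tag{2}$$
Let $W'_l=\mathrm{span}\{wv_1^{p-1}\cdots v_l^{p-1}\}$. If $W'_l=0$ for some $l$, then $v^{p-1}=0$ on each factor $W'_i/W'_{i+1}$ with $i<l$, and (1) gives $(p-1)!\,v_1\cdots v_{p-1}=0$ there. As $(p-1)!$ is invertible mod $p$, $V$ acts nilpotently on each factor and so on $W$, a contradiction. So there are $w_0,v_1,\dots,v_N$ with $w_0v_1^{p-1}\cdots v_N^{p-1}\ne0$. Put $w=w_0\prod_iv_i^{p-2}$. Then $wv_1\cdots v_N\ne0$, and $wv_i^2$ contains $v_i^p=0$.

**Step 3: the two vectors.** The aim is to define $m,m'$ and compute with them. Let $j\ge2$ and apply Step 2 with $N=2j$; call the vectors $v_1,\dots,v_j,y_1,\dots,y_j$. For $S,T\subseteq[j]$ write $w[S,T]=w\prod_{i\in S}v_i\prod_{i\in T}y_i$, and put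
$$m=\sum_{k=1}^{j}w\big[[j]\setminus k,\ [j]\setminus k\big],\qquad m'=\sum_{k=2}^{j}w\big[[j]\setminus k,\ [j]\setminus(k-1)\big].$$
When we multiply by $v_i$, every summand already containing $v_i$ dies by (2); only $k=i$ survives. So $mv_i=w[[j],[j]\setminus i]$, $m'v_i=w[[j],[j]\setminus(i-1)]$ for $i\ge2$, and $m'v_1=0$. Therefore
$$m'v_1=0,\qquad m'v_{i+1}=mv_i\quad(1\le i<j).\tag{3}$$
When we multiply by $y_s$, only the summand lacking $y_s$ survives: $k=s$ in $m$, and $k=s+1$ in $m'$. So for $z\in V$ we have $mzy_s=w[[j]\setminus s,[j]]z$ for $1\le s\le j$, and $m'zy_s=w[[j]\setminus(s+1),[j]]z$ for $1\le s\le j-1$. Therefore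
$$m'zy_s=mzy_{s+1}\qquad(z\in V,\ 1\le s\le j-1).\tag{4}$$

**Step 4: the chain.** The aim is to iterate the relation and to show that it is still growing at stage $j$. Let $R_0=0$ and
$$R_i=\{z'\in V:\ \exists z\in R_{i-1}\ \text{ with }\ mz=m'z'\}.$$
These are subspaces invariant under $G_{m,m'}$, and $R_0\subseteq R_1$, so $R_0\subseteq R_1\subseteq R_2\subseteq\cdots$ by induction. By (3), $v_1\in R_1$, then $v_2\in R_2$, and so on: $v_i\in R_i$ for $1\le i\le j$.

Suppose $v_j\in R_{j-1}$. Then there are $z_0=0,z_1,\dots,z_{j-1}=v_j$ in $V$ with $mz_{i-1}=m'z_i$ for $1\le i\le j-1$. For $2\le i\le j-1$, this relation and (4) with $s=i-1$ give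
$$m'z_iy_i=mz_{i-1}y_i=m'z_{i-1}y_{i-1}.$$
Descending, $m'v_jy_{j-1}=m'z_1y_1=mz_0y_1=0$. But directly $m'v_jy_{j-1}=w[[j],[j]\setminus(j-1)]\,y_{j-1}=w[[j],[j]]\ne0$, a contradiction. So $v_j\in R_j\setminus R_{j-1}$.

Since $R_i=R_{i+1}$ forces $R_{i+1}=R_{i+2}$ and so on, we get $R_0\subsetneq R_1\subsetneq\cdots\subsetneq R_j$. Each difference $R_i\setminus R_{i-1}$ is nonempty and $G_{m,m'}$-invariant, so $G_{m,m'}$ has at least $j$ orbits on $V$. Thus $j\le K$, where $K$ is the number of $G$-orbits on $V\times W^2$. The number $K$ does not depend on $j$, and $j$ was arbitrary: a contradiction. $\square$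

It helps to see $j=2$ in the module of Section 2 for $p=2$. With $w=1$ and four distinct variables $v_1,v_2,y_1,y_2$ we have $m=v_2y_2+v_1y_1$ and $m'=v_1y_2$. Then $R_1=\{z:v_1y_2z=0\}=\langle v_1,y_2\rangle$. For $z=\alpha v_1+\beta y_2$ we have $mz=\alpha v_1v_2y_2+\beta v_1y_1y_2=m'(\alpha v_2+\beta y_1)$, so $R_2=\langle v_1,y_2,v_2,y_1\rangle$. The relation has carried $v_1$ to $v_2$.

## 6. Solvable algebras

**Corollary 2.** If $(E,W;G)$ is a pair with $E$ solvable, then $E$ acts nilpotently on $W$.

**Proof.** Induct on the derived length; $E=0$ is trivial. Let $A$ be the last nonzero term of the derived series, an abelian $G$-invariant ideal. By Proposition 1 applied to $(A,W;G)$, $WA^r=0$ for some $r$. The subspaces $WA^i$ are $G$-invariant, and they are $E$-submodules because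
$$wa_1\cdots a_ix=wxa_1\cdots a_i+\sum_{l}wa_1\cdots[a_l,x]\cdots a_i$$
and $A$ is an ideal. So $(E/A,WA^i/WA^{i+1};G)$ is a pair by (c). By induction $E$ acts nilpotently on each of the $r$ factors, hence on $W$. $\square$

The rest of the proof is about getting from general $E$ to solvable $E$.

## 7. Principal ideals of bounded class: a nilpotent element of the centroid

For $x\in L$ let $\mathrm{id}(x)$ be the ideal of $L$ generated by $x$. In the Heisenberg algebra $\mathrm{id}(v)=\langle v,z\rangle$ for every noncentral $v$, so $\gamma_2(\mathrm{id}(v))=0$ for all $v$.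

**Proposition 3.** Let $(L;G)$ be a good algebra and $k\ge1$ such that $\gamma_{k+1}(\mathrm{id}(x))=0$ for every $x\in L$. Then $L$ is nilpotent.

**Step 1: reduction to a perfect algebra without invariant ideals.** Suppose $L$ is not nilpotent. By Corollary 2 for the adjoint pair, $L$ is not solvable. By (a) the derived series stabilizes, at a nonzero perfect $G$-invariant ideal $P$. By (a) again $P$ has a maximal proper $G$-invariant ideal $J$. By (c), $P/J$ is a good algebra. The ideal of $P/J$ generated by $x+J$ lies in the image of $\mathrm{id}(x)\cap P$, so its $\gamma_{k+1}$ is $0$. Replace $L$ by $P/J$. From now on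
$$L\ne0,\qquad L=[L,L],\qquad\text{the only $G$-invariant ideals of $L$ are $0$ and $L$.}\tag{5}$$
In particular $Z(L)=0$: otherwise $L=Z(L)$ and $L=[L,L]=0$. We look for a contradiction.

If "$G$-invariant" could be dropped in (5), we would be done quickly. Take $[a,c]\ne0$. Then $a$ lies in the ideal generated by $[a,c]$, so $a$ is a finite sum of terms, each a scalar multiple of some $[a,c,x_1,\dots,x_r]$ with $r\ge0$. Let $B$ be generated by $a$, $c$ and the finitely many $x$'s. If $a\in\gamma_m(B)$, the sum shows $a\in\gamma_{m+1}(B)$. So $a\in\bigcap_m\gamma_m(B)=0$, a contradiction. With only $G$-invariant ideals excluded, all we know is that $a$ is a sum of terms $[a^{g_i},c^{g_i},x_1,\dots]$. Substituting the formula into itself brings in ever new conjugates, no finitely generated $B$ contains them all, and the iteration breaks down. What we need is an iteration that keeps the auxiliary elements fixed. It will be carried by an operator that commutes with the whole adjoint action.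

**Definition 7.1 (centroid).** $\Gamma=\{\theta\in\mathrm{End}(L):\theta[a,c]=[\theta a,c]\ \text{for all }a,c\in L\}$.

For example, in $\mathrm{LC}(N)$ multiplication by a function from $\mathrm{LC}(\mathbb F_p)$ lies in the centroid.

**Step 2: $\Gamma$ has no nonzero nilpotent element.** The aim is to show that it will be enough to construct one. For $\theta,\delta\in\Gamma$ we have $[a,\theta c]=-\theta[c,a]=\theta[a,c]$, so
$$\theta\delta[a,c]=\theta[a,\delta c]=[\theta a,\delta c]=\delta[\theta a,c]=\delta\theta[a,c],$$
and as $L=[L,L]$, the algebra $\Gamma$ is commutative. Let $N$ be the ideal of nilpotent elements of $\Gamma$, and suppose $N\neq0$. For $g\in G$, the conjugate $\nu^g$ defined by $\nu^g(a^g)=(\nu a)^g$ again lies in $N$ when $\nu$ does. So the span $NL$ of all $\nu a$ is $G$-invariant; it is an ideal because $[\nu a,c]=\nu[a,c]$; and it is nonzero. By (5), $NL=L$, and so $N^rL=L$ for all $r$.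

Fix $\ell\in L$. On the subspace $N\ell=\{\nu\ell:\nu\in N\}$ define $(\nu\ell)*(\mu\ell)=\nu\mu\ell$. If $\nu\ell=0$, then $\nu\mu\ell=\mu\nu\ell=0$, and symmetrically in $\mu$, so $*$ is well defined. It is bilinear, commutative and associative, and it is $G_\ell$-equivariant since $(\nu\ell)^g=\nu^g\ell$ for $g\in G_\ell$. Let $V=W=N\ell$, with $V$ regarded as an abelian Lie algebra acting on $W$ by $w\cdot v=w*v$. Then $(V,W;G_\ell)$ is a pair. (O) holds because $N\ell$ is a $G_\ell$-invariant subset of $L$. (LN) holds because long products of elements from a finite set of commuting nilpotent operators vanish. By Proposition 1 there is $R$ with $WV^R=0$, that is, $N^{R+1}\ell=0$. The least such $R$ is constant on the $G$-orbit of $\ell$, so by (b) one $R$ works for all $\ell$. Hence $N^{R+1}L=0$, contradicting $N^{R+1}L=L\ne0$. So $N=0$.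

It remains to construct a nonzero nilpotent $\theta\in\Gamma$. Only now do we use the hypothesis on principal ideals.

**Step 3: the critical number $\kappa$.** The aim is to turn the hypothesis into a multilinear identity and to take it in its strongest form. A *multilinear Lie polynomial* in given variables is an $\mathbb F_p$-combination of Lie monomials in each of which every variable occurs exactly once; its degree is the number of variables. Say that $\mathrm{Sym}(r)$ *vanishes* if for every multilinear Lie polynomial $f(x_1,\dots,x_d)$ with $d\ge r$,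
$$\sum_{\sigma\in S_r}f(x_{\sigma(1)},\dots,x_{\sigma(r)},x_{r+1},\dots,x_d)=0\quad\text{on }L.$$
Renumbering variables, we may then symmetrize over any $r$ of the variables.

*$\mathrm{Sym}(k+1)$ vanishes.* Let $I=\mathrm{id}(x)$. Each $\gamma_a(I)$ is an ideal of $L$, and $[\gamma_a(I),\gamma_b(I)]\subseteq\gamma_{a+b}(I)$. By induction on the degree, a Lie monomial with at least $a\ge1$ entries equal to $x$ has its value in $\gamma_a(I)$. So $f$ vanishes when $k+1$ of its arguments are equal to $x$, and (1) finishes.

*If $\mathrm{Sym}(r)$ vanishes, so does $\mathrm{Sym}(r+1)$.* Split the sum over $S_{r+1}$ according to $i=\sigma(r+1)$. For fixed $i$ it is the full symmetrization of the letters $x_l$, $l\in[r+1]\setminus i$, over the first $r$ positions.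

*$\mathrm{Sym}(1)$ does not vanish*, since $L\ne0$ (take $f=x_1$).

So there is a largest $\kappa\ge1$ such that $\mathrm{Sym}(\kappa)$ does not vanish, and $\mathrm{Sym}(\kappa+1)$ vanishes. In the Heisenberg algebra $k=1$ is allowed, so there $\kappa=1$. In general $\kappa=1$ means that $\mathrm{Sym}(2)$ vanishes; applied to $[x_3,x_1,x_2]$ this gives $[x_3,x_1,x_2]=-[x_3,x_2,x_1]$, and the computation of Section 2 then shows that $L$ is nilpotent. The construction below is for all $\kappa$; it is worth keeping $\kappa=2$ in mind.

Let $\mathcal F$ be the set of polynomials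
$$F(y_1,\dots,y_\kappa;t_1,\dots,t_d)=\sum_{\sigma\in S_\kappa}f(y_{\sigma(1)},\dots,y_{\sigma(\kappa)},t_1,\dots,t_d),$$
where $d\ge0$ and $f$ is a multilinear Lie polynomial of degree $\kappa+d$; call $\kappa+d$ the degree of $F$. For example, with $\kappa=2$ and $d=1$, $f=[t_1,y_1,y_2]$ gives $F=[t_1,y_1,y_2]+[t_1,y_2,y_1]$. Write $y=(y_1,\dots,y_\kappa)$, $t=(t_1,\dots,t_d)$, and so on. Each $F\in\mathcal F$ is symmetric in $y$, and if $F\in\mathcal F$ then $[F,t_{d+1}]\in\mathcal F$. The span of all values of members of $\mathcal F$ is therefore an ideal; it is $G$-invariant, and nonzero because $\mathrm{Sym}(\kappa)$ does not vanish. By (5) it is $L$. As $L=[L,L]$ is then spanned by the values of the polynomials $[F,t_{d+1}]$, we have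
$$\text{the values of the members of }\mathcal F\text{ of degree}\ge2\text{ span }L.\tag{6}$$

**Step 4: exchanging letters.** The aim is a sign rule for moving letters between two groups of slots.

**Lemma 4 (exchange).** Let $\chi(p_1,\dots,p_a;q_1,\dots,q_b)$ be a sum of multilinear Lie polynomials, each in the variables $p_1,\dots,p_a,q_1,\dots,q_b$ and possibly further variables, with the further variables specialized to fixed elements of $L$. Let $\Lambda=X\sqcup Y$ be a family of $a+b$ letters (elements of $L$, repetitions allowed) with $|X|=\kappa$. For $A\subseteq\Lambda$ with $|A|=a$, let $\Psi(A)$ be the sum of the values of $\chi$ over all ways of placing the letters of $A$ bijectively in the $p$-slots and those of $\Lambda\setminus A$ bijectively in the $q$-slots. For $T\subseteq Y$ put $\psi_T=\sum_{A\cap Y=T}\Psi(A)$. Then $\psi_Y=(-1)^{|Y|}\psi_\emptyset$.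

For $\kappa=1$, $a=b=1$ this says $\chi(y;x)=-\chi(x;y)$, which is $\mathrm{Sym}(2)$. For $\kappa=2$, $a=b=2$, $X=\{x_1,x_2\}$, $Y=\{y_1,y_2\}$ it says $\Psi(\{y_1,y_2\})=\Psi(\{x_1,x_2\})$; both are minus the middle term $\psi_{\{y_1\}}=\Psi(\{y_1,x_1\})+\Psi(\{y_1,x_2\})$.

**Proof of Lemma 4.** Adding the elements of $Y$ to $T$ one at a time, it suffices to show $\psi_S+\psi_{S\cup\{y\}}=0$ for $y\in Y$ and $S\subseteq Y\setminus y$. Put $C_1=(Y\setminus y)\setminus S$. The left side is the sum of $\Psi(A)$ over all $A\supseteq S$ disjoint from $C_1$. So it is the sum of $\chi$ over all bijections from $\Lambda$ to the $a+b$ slots that send $S$ into the $p$-slots and $C_1$ into the $q$-slots. Group these bijections by their restriction to $S\cup C_1=Y\setminus y$. The remaining letters are the $\kappa+1$ letters of $X\cup\{y\}$, and they are placed in all possible ways in the remaining $a+b-(|Y|-1)=\kappa+1$ slots. Each inner sum is $0$ because $\mathrm{Sym}(\kappa+1)$ vanishes. $\square$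

**Step 5: the operation $\mathrm{Tr}_\varphi$.** The aim is to define the operator that we want on symmetrized values, and to give a second formula for it. Fix $F\in\mathcal F$, the symmetrization of $f$, and $b=(b_2,\dots,b_\kappa)$, $t$ in $L$. Let $\varphi:L\to L$ be the linear map $\varphi(z)=F(z,b_2,\dots,b_\kappa;t)$. For $U\in\mathcal F$ put
$$\mathrm{Tr}_\varphi U(y;s)=\sum_{i=1}^{\kappa}U(y_1,\dots,\varphi(y_i),\dots,y_\kappa;s).$$
With $\varepsilon=(-1)^{\kappa-1}$ we claim
$$\mathrm{Tr}_\varphi U(y;s)=\varepsilon\,U\big(F(y_1,\dots,y_\kappa;t),b_2,\dots,b_\kappa;s\big).\tag{7}$$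
For $\kappa=2$ this says $U(F(y_1,b;t),y_2;s)+U(F(y_2,b;t),y_1;s)+U(F(y_1,y_2;t),b;s)=0$, which is a full symmetrization over the three letters $y_1,y_2,b$.

In general let $U$ be the symmetrization of $u$, and put
$$\chi(p_1,\dots,p_\kappa;q_1,\dots,q_{\kappa-1})=\sum_{r=1}^{\kappa}u(q_1,\dots,q_{r-1},f(p;t),q_r,\dots,q_{\kappa-1};s).$$
Apply Lemma 4 with $a=\kappa$, $b=\kappa-1$ (as numbers of slots), $X=\{y_1,\dots,y_\kappa\}$ and $Y=\{b_2,\dots,b_\kappa\}$. Placing the letters of $A$ in the $p$-slots in all ways turns $f$ into $F(A;t)$. Summing over $r$ and over the placements in the $q$-slots runs through all orders of the $\kappa$ arguments $F(A;t)$ and $\Lambda\setminus A$. So $\Psi(A)=U(F(A;t),\Lambda\setminus A;s)$. If $A\cap Y=\emptyset$, then $A=X$, so $\psi_\emptyset=U(F(y;t),b;s)$. If $A\supseteq Y$, then $A=Y\cup\{y_i\}$ for some $i$, so $\psi_Y=\sum_iU(F(y_i,b;t),(y_l)_{l\ne i};s)=\mathrm{Tr}_\varphi U(y;s)$. As $|Y|=\kappa-1$, Lemma 4 gives (7).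

**Step 6: moving $\varphi$ across.** The aim is an identity that will make the operator well defined. For $H\in\mathcal F$ with at least one $t$-variable, and $U\in\mathcal F$, we claim
$$\sum_{j=1}^{\kappa}H\big(x_1,\dots,\varphi(x_j),\dots,x_\kappa;U(y;s),s'\big)=H\big(x_1,\dots,x_\kappa;\mathrm{Tr}_\varphi U(y;s),s'\big).\tag{8}$$
Let $H,U$ be the symmetrizations of $h,u$, and put $\Omega(x|y)=H(x;U(y;s),s')$. This is the sum over all placements of $x$ in the $p$-slots and $y$ in the $q$-slots of $\chi_0(p;q)=h(p;u(q;s),s')$. Lemma 4 with $\kappa$ slots of each kind, $X$ the family $x$ and $Y$ the family $y$, gives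
$$\Omega(y|x)=(-1)^\kappa\,\Omega(x|y)\qquad\text{for all }x,y\in L^\kappa.\tag{9}$$
Write $x^{(j)}$ for $x$ with $\varphi$ applied to its $j$-th entry. Now take $\chi_1(p;q)=\sum_j\chi_0(p_1,\dots,\varphi(p_j),\dots,p_\kappa;q)$. Each summand is multilinear in $p,q$ and further variables, among them those for the entries $b,t$ of $\varphi$. So Lemma 4 applies. Summing $\chi_1$ over all placements of $x$ in the $p$-slots and $y$ in the $q$-slots gives $\sum_j\Omega(x^{(j)}|y)$, and similarly with $x,y$ exchanged. Hence
$$\sum_i\Omega(y^{(i)}|x)=(-1)^\kappa\sum_j\Omega(x^{(j)}|y).$$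
By (9) for $x$ and $y^{(i)}$, $\Omega(y^{(i)}|x)=(-1)^\kappa\Omega(x|y^{(i)})$. So $\sum_i\Omega(x|y^{(i)})=\sum_j\Omega(x^{(j)}|y)$, which is (8), since $\sum_iU(y^{(i)};s)=\mathrm{Tr}_\varphi U(y;s)$ and $H$ is linear in that argument.

**Step 7: the operator $\theta$.** The aim is to show that there is a linear map $\theta:L\to L$ with
$$\theta\big(U(y;s)\big)=\mathrm{Tr}_\varphi U(y;s)\qquad\text{for all }U\in\mathcal F\text{ and all }y,s.\tag{10}$$
The values $U(y;s)$ span $L$ and $\mathcal F$ is closed under scalars. So it suffices that $\sum_\alpha U_\alpha(y^\alpha;s^\alpha)=0$ implies $v':=\sum_\alpha\mathrm{Tr}_\varphi U_\alpha(y^\alpha;s^\alpha)=0$. By (8) and linearity,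
$$H(x;v',s')=\sum_jH(x_1,\dots,\varphi(x_j),\dots,x_\kappa;0,s')=0$$
for every $H\in\mathcal F$ with at least one $t$-variable and all $x,s'$. So $v'$ lies in
$$A=\{v\in L:\ H(x;v,s')=0\ \text{for all }H\in\mathcal F\text{ with at least one $t$-variable and all }x,s'\}.$$
Now $A$ is a $G$-invariant subspace. It is an ideal, since $H(x;[v,z],s')$ is the value of a member of $\mathcal F$ in which $v$ and $z$ stand in $t$-variables (renumber them so that $v$ comes first). And $A\ne L$: choose a nonzero value $c=F_1(x;t')$ with $F_1\in\mathcal F$, and $v$ with $[c,v]\ne0$, which exists as $Z(L)=0$. Since $[F_1,v]$ is the value of a member of $\mathcal F$ with $v$ in a $t$-variable, $v\notin A$. By (5), $A=0$, so $v'=0$.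

**Step 8: $\theta$ lies in the centroid.** For $U\in\mathcal F$ and $z\in L$, $[U,z]$ comes from a member of $\mathcal F$ with $z$ as a $t$-variable, so by (10) $\theta[U(y;s),z]=[\mathrm{Tr}_\varphi U(y;s),z]=[\theta U(y;s),z]$. As the values $U(y;s)$ span $L$, $\theta\in\Gamma$.

**Step 9: $\theta\ne0$ for a suitable choice of $F,b,t$ with $\deg F\ge2$.** As $\mathrm{Sym}(\kappa)$ does not vanish, there are $U\in\mathcal F$ and $v,b_2,\dots,b_\kappa,s$ with $U(v,b_2,\dots,b_\kappa;s)\ne0$. By (6), $v$ is a combination of values of members of $\mathcal F$ of degree at least $2$. So there are $F\in\mathcal F$ of degree at least $2$ and $y,t$ with $U(F(y;t),b;s)\ne0$. For $\varphi$ and $\theta$ defined by these $F,b,t$, (10) and (7) give $\theta U(y;s)=\varepsilon U(F(y;t),b;s)\ne0$. Fix this choice.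

**Step 10: $\theta$ is nilpotent.** Here the iteration with fixed auxiliary elements takes place. By (10) and (7), $\theta U(y;s)=\varepsilon U(z_1,b_2,\dots,b_\kappa;s)$ with $z_1=F(y;t)$. The right side is again a value of $U$, with the same $s$ and with first argument $z_1$, the others being $b$. So we can iterate, and
$$\theta^mU(y;s)=\varepsilon^m\,U(z_m,b_2,\dots,b_\kappa;s),\qquad z_{m+1}=F(z_m,b_2,\dots,b_\kappa;t),$$
for all $U\in\mathcal F$ and all $y,s$. Let $B$ be the subalgebra generated by the entries of $y,b,t$. Then $z_1\in B=\gamma_1(B)$. If $z_m\in\gamma_m(B)$, then $z_{m+1}$ is a combination of Lie monomials of degree at least $2$ with one entry $z_m$ and the others in $B$, so $z_{m+1}\in\gamma_{m+1}(B)$. The number of generators of $B$ is fixed, so by (LN) and (b) the class of $B$ is bounded independently of $y$. So there is $m$, independent of $U,y,s$, with $z_m=0$. As the values $U(y;s)$ span $L$, $\theta^m=0$.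

So $\theta$ is a nonzero nilpotent element of $\Gamma$, contradicting Step 2. This proves Proposition 3. $\square$

## 8. Induction on the degree of the symmetric identity

For $e\ge1$ let $S(e)$ be the statement: *for every pair $(E,W;G)$ satisfying $\mathrm{sym}_e$, $E$ acts nilpotently on $W$.* Every pair satisfies some $\mathrm{sym}_e$, so Theorem A follows once all $S(e)$ are proved. $S(1)$ is trivial, as $\mathrm{sym}_1$ says $WE=0$. Let $e\ge2$ and assume $S(e-1)$. For $a\in E$ let $I_a$ be the ideal of $E$ generated by $a$.

The natural way to lower $e$ is to fix $u\in W$ and let $X_u=\{x\in E:ux=0\}$ act on $uE=\{uy:y\in E\}$. In $\mathrm{sym}_e$ applied to $u$ and $y,x_1,\dots,x_{e-1}$ with $x_i\in X_u$, only the words starting with $y$ survive, and $\mathrm{sym}_{e-1}$ remains. But the conclusion concerns $X_u$, which depends on $u$ and need not be an ideal of $E$. For $e=2$ it happens to be one: if $ux=0$, then $uyx=-uxy=0$, so $u[y,x]=0$. For larger $e$ the observation that helps is that the *stable term of the lower central series* of $X_u$ is an ideal of $E$.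

**Lemma 5.** Let $(E,W;G)$ be a pair with $\mathrm{sym}_e$. There is $M\ge1$ such that: if $u\in W$, $B\le E$ is a subalgebra with $uB=0$, and $a\in\gamma_{M'}(B)$ for some $M'\ge M$, then $uI_a=0$.

**Proof.** **Step 1: $X=X_u$ acts nilpotently on $uE$.** For $x,x'\in X$ we have $u[x,x']=uxx'-ux'x=0$, so $X$ is a subalgebra. For $y\in E$, $x\in X$,
$$(uy)x=u[y,x]+uxy=u[y,x],\tag{11}$$
so $uE$ is an $X$-module, and $(X,uE;G_u)$ is a pair by (c). Apply $\mathrm{sym}_e$ to $u$ and $y,x_1,\dots,x_{e-1}$ with $y\in E$, $x_i\in X$. All words beginning with some $x_i$ kill $u$, so $\sum_{\tau\in S_{e-1}}(uy)x_{\tau(1)}\cdots x_{\tau(e-1)}=0$. This is $\mathrm{sym}_{e-1}$ for $(X,uE;G_u)$. By $S(e-1)$ there is $N\ge1$ with $(uE)X^N=0$.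

**Step 2: brackets from $E$ into $X$.** Iterating (11), $u[y,x_1,\dots,x_N]=uyx_1\cdots x_N=0$, so
$$[y,x_1,\dots,x_N]\in X\qquad(y\in E,\ x_i\in X).\tag{12}$$
Let $m\ge N$ and $a=[x_1,\dots,x_m]$ with $x_i\in X$. For $y\in E$, the element $[y,a]$ is a combination of elements $[y,x_{\sigma(1)},\dots,x_{\sigma(m)}]$ with $\sigma\in S_m$. In each of them the first $N$ brackets give an element of $X$ by (12), and the remaining $m-N$ brackets lead into $\gamma_{m-N+1}(X)$. Hence
$$[E,\gamma_m(X)]\subseteq\gamma_{m-N+1}(X)\qquad(m\ge N).\tag{13}$$

**Step 3: the stable term is an ideal of $E$.** The $\gamma_m(X)$ are $G_u$-invariant, so by (a) for $G_u$ there are $P_u$ and a least $m_0=m_0(u)\ge1$ with $\gamma_m(X)=P_u$ for all $m\ge m_0$. With $m=m_0+N$, (13) gives $[E,P_u]\subseteq\gamma_{m_0+1}(X)=P_u$. So $P_u$ is an ideal of $E$, and $uP_u=0$ because $P_u\subseteq X_u$.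

**Step 4: a uniform $M$.** The number $m_0(u)$ is constant on $G$-orbits, so by (b) there is $M\ge m_0(u)$ for all $u$. If $uB=0$ and $a\in\gamma_{M'}(B)$ with $M'\ge M$, then $B\subseteq X_u$ and $a\in\gamma_{M'}(X_u)=P_u$. So $I_a\subseteq P_u$ and $uI_a=0$. $\square$

For $e=2$ we have $N=1$, every $\gamma_m(X_u)$ is an ideal of $E$ by (13), and one can take $M=1$.

**Proof of $S(e)$.** Let $(E,W;G)$ satisfy $\mathrm{sym}_e$.

**Step 1: the filtration attached to $a$.** The aim is to prepare repeated use of Lemma 5 on quotients of $W$, with one constant. For $a\in E$ and $i\ge1$ put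
$$W_a^{(i)}=\{w\in W:\ wc_1\cdots c_i=0\ \ \text{for all }c_1,\dots,c_i\in I_a\},\qquad W_a^{(0)}=0.$$
These subspaces are $G_a$-invariant and ascend in $i$. They are $E$-submodules, because
$$wxc_1\cdots c_i=wc_1\cdots c_ix-\sum_lwc_1\cdots[c_l,x]\cdots c_i$$
and $I_a$ is an ideal. By (a) the chain stabilizes for each $a$, and by (b) uniformly: there is $k\ge1$ with $W_a^{(i)}=W_a^{(k)}$ for all $i\ge k$ and all $a\in E$.

By (c) each $(E,W/W_a^{(i)};G_a)$ is a pair, and it satisfies $\mathrm{sym}_e$. Let $M_{a,i}$ be the least constant that serves for it in Lemma 5. An element $g\in G$ carries $W_a^{(i)}$ to $W_{a^g}^{(i)}$, so $M_{a,i}$ is constant on the $G$-orbit of $a$; and $M_{a,i}=M_{a,k}$ for $i\ge k$. So only finitely many values occur, and $M:=\max_{a,i}M_{a,i}$ is finite. By the form of Lemma 5, $M$ serves for all these pairs.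

**Step 2: $WI_a^{\,k}=0$ for every $a\in\gamma_M(E)$.** The aim is to go down a product that (LN) makes zero, one factor at a time. Since $a$ is a finite combination of commutators of length $M$, there is a finitely generated subalgebra $B\le E$ with $a\in\gamma_M(B)$. Let $v\in W$. By (LN) there is $j$ with $vb_1\cdots b_j=0$ for all $b_i\in B$. We show by induction on $t=0,\dots,j$ that
$$vb_1\cdots b_{j-t}\in W_a^{(t)}\qquad\text{for all }b_i\in B.$$
For $t=0$ this is the choice of $j$. Suppose it holds for some $t<j$, and let $v'=vb_1\cdots b_{j-t-1}$. Then $v'B\subseteq W_a^{(t)}$. In the pair $(E,W/W_a^{(t)};G_a)$ the image of $v'$ is killed by $B$, and $a\in\gamma_M(B)$ with $M\ge M_{a,t}$. So Lemma 5 gives $v'I_a\subseteq W_a^{(t)}$, that is, $v'\in W_a^{(t+1)}$. For $t=j$ we get $v\in W_a^{(j)}\subseteq W_a^{(k)}$. As $v$ was arbitrary, $WI_a^{\,k}=0$.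

**Step 3: a good algebra to which Proposition 3 applies.** Let $D=\gamma_M(E)$, a $G$-invariant ideal of $E$, and $\bar D=D/\{x\in D:Wx=0\}$. Then $(\bar D;G)$ is a good algebra: (O) is clear, and (LN) for the adjoint action holds because for $w\in\bar D$ and $F\subseteq\bar D$ finite, the subalgebra $\langle F,w\rangle$ is nilpotent. Let $a\in D$, with image $\bar a$. Then $I_a\subseteq D$, and the ideal of $\bar D$ generated by $\bar a$ lies in the image of $I_a$. A commutator of $k$ elements of $I_a$ acts on $W$ as a combination of products of $k$ elements of $I_a$, hence as $0$ by Step 2. So $\gamma_k(\mathrm{id}(\bar a))=0$ for all $\bar a\in\bar D$, and in particular $\gamma_{k+1}(\mathrm{id}(\bar a))=0$. By Proposition 3, $\bar D$ is nilpotent.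

**Step 4: solvability.** Let $\mathrm{Ann}_E(W)=\{x\in E:Wx=0\}$, a $G$-invariant ideal of $E$. In $E/\mathrm{Ann}_E(W)$ the image of $D$ is an ideal isomorphic to $\bar D$, hence nilpotent. The quotient by it is an image of $E/D=E/\gamma_M(E)$, hence nilpotent. So $E/\mathrm{Ann}_E(W)$ is solvable. Corollary 2, applied to the pair $(E/\mathrm{Ann}_E(W),W;G)$, shows that $E$ acts nilpotently on $W$. This proves $S(e)$, and with it, by induction, Theorem A. By Section 4, Theorem B follows. $\blacksquare$
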